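# $\ell_\infty$ does not coarsely embed into $c_0(\kappa)$

## A plausible yes: fitting $\ell_\infty$ into a large $c_0(\kappa)$

A map $f:(M,d)\to(N,\delta)$ between metric spaces is a **coarse embedding** if there are nondecreasing functions $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ and
$$\rho_1(d(x,y))\le\delta(f(x),f(y))\le\rho_2(d(x,y))\qquad\text{for all }x,y\in M. \tag{1}$$
Thus bounded distances stay bounded, and large distances stay large; small distances are ignored. For example, $x\mapsto\lfloor x\rfloor$ from $\mathbb R$ to $\mathbb Z$ is a coarse embedding with $\rho_1(t)=\max(t-1,0)$ and $\rho_2(t)=t+1$, although it is neither injective nor continuous.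

For a cardinal $\kappa$, $c_0(\kappa)$ is the Banach space of all $x:\kappa\to\mathbb R$ such that $\{\gamma:|x(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm. It contains all unit vectors $e_\gamma$, so it can be made as nonseparable as we like, but it contains no nonzero constant function when $\kappa$ is infinite. The space $\ell_\infty$ consists of the bounded real sequences, again with the supremum norm. The problem, which comes from the paper of Petr Hajek and Thomas Schlumprecht, "Coarse embeddings into $c_0(\Gamma)$", arXiv:1703.01891 (2017), is: does $\ell_\infty$ coarsely embed into $c_0(\kappa)$ for some uncountable $\kappa$?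

We recall Aharoni's theorem: every separable metric space bi-Lipschitz embeds into $c_0$. Now $\ell_\infty$ has only $2^{\aleph_0}$ points, and we may choose $\kappa$ as large as we wish. If separability is the only thing that stands between $\ell_\infty$ and Aharoni's theorem, a large $\kappa$ should repair it. So the first guess is *yes, with $\kappa=2^{\aleph_0}$*. Here are three tests.

*Separable subsets.* They embed by Aharoni's theorem.

*The cube $\{0,1\}^\omega\subset\ell_\infty$.* Any two of its points are at distance $1$. It has $2^{\aleph_0}$ points, and $x\mapsto e_x$ is an isometry into $c_0(\{0,1\}^\omega)$. (For the coarse question a single bounded set is no test at all, since a constant map satisfies (1) on it. But the isometry is a good sign.)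

*An unbounded nonseparable set.* Let $P=\{jx: j\in\omega,\ x\in\{0,1\}^\omega,\ x\neq0\}$, where $\omega=\{0,1,2,\dots\}$, and map $jx\mapsto je_x$. Let $a=jx$ and $b=j'x'$ with $j\ge j'$. If $x=x'$, both distances are $j-j'$. If $x\ne x'$, the images are at distance $j$, and $\|a-b\|\le j$. From below: if at some coordinate $x=1$ and $x'=0$, then $\|a-b\|\ge j$. Otherwise $x\le x'$; then there is a coordinate where $x=x'=1$ (as $x\neq0$) and one where $x=0$, $x'=1$, so $\|a-b\|\ge\max(j-j',j')\ge j/2$. The map is bi-Lipschitz with constant $2$.

The guess survives. It is nevertheless wrong, and wrong for every $\kappa$. The full statement uses two more notions. A **uniform embedding** is an injective map $f$ such that $f$ and $f^{-1}:f(M)\to M$ are uniformly continuous. A Banach space $X$ is **injective** if every bounded operator from a subspace of a Banach space $Y$ into $X$ extends to a bounded operator $Y\to X$; for example, $\ell_\infty$ is injective, by the Hahn–Banach theorem in each coordinate. $B_X$ is the closed unit ball of $X$.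

**Theorem C.** Let $\kappa$ be any cardinal.

1. $\ell_\infty$ does not coarsely embed into $c_0(\kappa)$. Moreover, if $f:\ell_\infty\to c_0(\kappa)$ satisfies $w_f(r):=\sup_{\|x-y\|\le r}\|f(x)-f(y)\|<\infty$ for some $r>0$, then $\inf_{\|x-y\|\ge t}\|f(x)-f(y)\|\le2w_f(r)$ for every $t>0$.
2. If $f:B_{\ell_\infty}\to c_0(\kappa)$ is uniformly continuous, then $\inf\{\|f(x)-f(y)\|:\|x-y\|=2\}=0$. If $f:\ell_\infty\to c_0(\kappa)$ is uniformly continuous, then $\inf\{\|f(x)-f(y)\|:\|x-y\|=t\}=0$ for every $t>0$. In particular, neither $\ell_\infty$ nor its unit ball embeds uniformly into $c_0(\kappa)$.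
3. If a Banach space $X$ has a subspace isomorphic to $\ell_\infty$, then $X$ does not coarsely embed into $c_0(\kappa)$, and $B_X$ does not uniformly embed into $c_0(\kappa)$. Consequently an injective Banach space, or a von Neumann algebra, coarsely embeds into some $c_0(\kappa)$ if and only if it is finite-dimensional.

The proof is in ZFC, with no extra set-theoretic assumptions.

## Rounding turns maps into $c_0(\kappa)$ into colorings

The purpose of this section is to forget the norm of $c_0(\kappa)$ and keep only a combinatorial trace of it. For $L>0$ and $z\in c_0(\kappa)$ let $\psi_L(z)\in\mathbb Z^\kappa$ be the function whose value at $\gamma$ is $z(\gamma)/L$ rounded towards $0$.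

**Lemma 1 (rounding).** Let $0\le w<L$.

1. On each closed ball of radius $w$ in $c_0(\kappa)$, $\psi_L$ takes only finitely many values.
2. If $\psi_L(z)=\psi_L(z')$, then $\|z-z'\|\le2L$.

*Proof.* (1) Let $\|z-y\|\le w$. If $|y(\gamma)|<L-w$, then $|z(\gamma)|<L$, so $\psi_L(z)(\gamma)=0$. Since $L-w>0$, only finitely many $\gamma$ satisfy $|y(\gamma)|\ge L-w$. For each of these, $z(\gamma)$ lies in the bounded interval $[y(\gamma)-w,y(\gamma)+w]$, so $\psi_L(z)(\gamma)$ has finitely many possible values. Altogether there are finitely many possibilities for $\psi_L(z)$.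

(2) The numbers that round to a given integer after division by $L$ form an interval of length $2L$ (for the integer $0$: the interval $(-L,L)$) or $L$ (for any other integer). So $|z(\gamma)-z'(\gamma)|\le2L$ for every $\gamma$. $\square$

The first part is special to $c_0(\kappa)$. In $\ell_\infty$, with $0<w<L$, the ball of radius $w$ around the constant sequence $L$ contains all sequences with entries in $\{L,L-w\}$, and rounding sends them to all of $\{0,1\}^\omega$.

Suppose $f:\ell_\infty\to c_0(\kappa)$ were a coarse embedding. Take $w=\rho_2(1)$, $L>w$, and color $x\in\ell_\infty$ with $\psi_L(f(x))$. Then every ball of radius $1$ meets only finitely many colors. Moreover, two points $x,y$ of one color satisfy $\rho_1(\|x-y\|)\le2L$, so, as $\rho_1\to\infty$, every color class has bounded diameter, with a common bound. We shall find subsets $M_n\subset\ell_\infty$ on which the first property alone forces a color class of diameter $n$.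

## Stacked staircases: the sets $M_n$

We want a set with many pairs at distance at most $1$, so that the hypothesis on balls says something, and many pairs at distance $n$. For $f,g\in\omega^\omega$ write $f\le g$ if $f(m)\le g(m)$ for *all* $m$. Let $T_k$ be the set of $k$-tuples $F=(f_1\le f_2\le\dots\le f_k)$ in $\omega^\omega$, with $T_0=\{\emptyset\}$ and the convention $f_0:=0$. Write $Ff$ for the tuple $F$ extended by $f$. For $F\in T_n$ define
$$x_F\in\ell_\infty(\omega\times\omega)\cong\ell_\infty,\qquad x_F(m,k)=\#\{i\le n:f_i(m)>k\}\in\{0,\dots,n\}, \tag{2}$$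
and $M_n=\{x_F:F\in T_n\}$. The identification $\ell_\infty(\omega\times\omega)\cong\ell_\infty$ is the isometry given by a bijection $\omega\times\omega\to\omega$. For instance, if $n=2$, $f_1(m)=1$ and $f_2(m)=3$, then the row $x_F(m,\cdot)$ is $2,1,1,0,0,\dots$: a descending staircase that steps down at $k=f_1(m)$ and at $k=f_2(m)$. Since the values lie in $\{0,\dots,n\}$, no two points of $M_n$ are at distance more than $n$.

**Lemma 2 (distances).** Let $F,G\in T_n$.

1. If $f_i\le g_{i+1}$ and $g_i\le f_{i+1}$ for $1\le i<n$, then $\|x_F-x_G\|\le1$.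
2. If $f_n(m)<g_1(m)$ for some $m$, then $\|x_F-x_G\|=n$.

*Proof.* (1) Let $x_F(m,k)=p\ge1$. As $f_1(m)\le\dots\le f_n(m)$, we have $f_i(m)>k$ exactly for the last $p$ indices $i=n-p+1,\dots,n$. For $i=n-p+1,\dots,n-1$ it follows that $g_{i+1}(m)\ge f_i(m)>k$. These are $p-1$ indices, so $x_G(m,k)\ge p-1$. For $p=0$ this is trivial. Hence $x_G\ge x_F-1$ everywhere, and by symmetry $x_F\ge x_G-1$.

(2) Look at the coordinate $(m,k)$ with $k=f_n(m)$. No $f_i(m)$ exceeds $f_n(m)$, so $x_F(m,k)=0$. Every $g_i(m)\ge g_1(m)$ exceeds it, so $x_G(m,k)=n$. $\square$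

So interleaved tuples are close, and tuples that separate completely at a single $m$ are as far apart as possible. The rest of the lecture is about the following two statements.

**Theorem A.** Let $n\ge1$, let $C$ be any set and $\varphi:M_n\to C$ a map such that every closed ball of radius $1$ in $M_n$ meets only finitely many colors. Then there are $x,y\in M_n$ with $\varphi(x)=\varphi(y)$ and $\|x-y\|=n$ (the largest distance possible in $M_n$).

**Theorem B.** Let $n\ge1$, $r>0$, $\kappa$ any cardinal, $f:rM_n\to c_0(\kappa)$ any map with $w:=\sup\{\|f(x)-f(y)\|:\|x-y\|\le r\}<\infty$. Then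
$$\inf\{\|f(x)-f(y)\|:x,y\in rM_n,\ \|x-y\|=nr\}\le2w.$$

For $n\le2$ Theorem B is just the triangle inequality. This is clear for $n=1$. For $n=2$ and any $F,G\in T_2$, the pair $P=(\min(f_1,g_1),\max(f_2,g_2))$ satisfies the conditions of Lemma 2(1) with $F$ and with $G$, so $f(rx_F)$ and $f(rx_G)$ are each within $w$ of $f(rx_P)$. What carries the content is that the bound $2w$ does not grow with $n$.

## From colorings of $M_n$ to maps on $\ell_\infty$

**Step A ⇒ B.** This step is for applying Theorem A to the coloring by rounding. Let $f$ and $w$ be as in Theorem B, let $L>w$, and put $\varphi(x)=\psi_L(f(rx))$ for $x\in M_n$. If $x'\in M_n$ and $\|x'-x\|\le1$, then $\|rx'-rx\|\le r$ and $\|f(rx')-f(rx)\|\le w$. By Lemma 1(1), each ball of radius $1$ in $M_n$ meets finitely many colors. Theorem A gives $x,y\in M_n$ with $\|rx-ry\|=nr$ and $\psi_L(f(rx))=\psi_L(f(ry))$, so $\|f(rx)-f(ry)\|\le2L$ by Lemma 1(2). Hence the infimum is at most $2L$ for every $L>w$, so it is at most $2w$. $\square$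

**Step B ⇒ C(1).** Here we only choose $n$. Given $t>0$, take $n$ with $nr\ge t$ and apply Theorem B to $f$ restricted to $rM_n$; its $w$ is at most $w_f(r)$. This gives $\inf_{\|x-y\|\ge t}\|f(x)-f(y)\|\le2w_f(r)$. If $f$ were a coarse embedding, then $w_f(1)\le\rho_2(1)<\infty$. Also $\rho_1(t)\le\rho_1(\|x-y\|)\le\|f(x)-f(y)\|$ whenever $\|x-y\|\ge t$. So $\rho_1(t)\le2\rho_2(1)$ for all $t>0$, contradicting $\rho_1(t)\to\infty$.

**Step B ⇒ C(2).** Now $n$ grows while the diameter of the set stays fixed. Let $f:B_{\ell_\infty}\to c_0(\kappa)$ be uniformly continuous, and let $w_f$ be its modulus, defined as before with $x,y\in B_{\ell_\infty}$. Let $\mathbf 1$ be the constant sequence $1$. The elements of $\frac2nM_n-\mathbf 1$ have entries in $[-1,1]$, so $x\mapsto f(x-\mathbf 1)$ is defined on $\frac2nM_n$. Uniform continuity says $w_f(2/n)\to0$; in particular $w_f(2/n)<\infty$ for large $n$. Theorem B with $r=2/n$ gives points at distance $nr=2$, so $\inf\{\|f(x)-f(y)\|:\|x-y\|=2\}\le2w_f(2/n)\to0$. For $f:\ell_\infty\to c_0(\kappa)$ use $r=t/n$ on $\frac tnM_n$ in the same way. If $f$ were a uniform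 embedding, uniform continuity of $f^{-1}$ would give $\delta>0$ such that $\|f(x)-f(y)\|<\delta$ implies $\|x-y\|<t$, so the infimum over $\|x-y\|=t$ would be at least $\delta$, a contradiction. (For the ball, take $t=2$.)

**Step B ⇒ C(3).** This step transports (1) and (2) along a linear embedding. Let $T:\ell_\infty\to X$ be linear with $c\|x\|\le\|Tx\|\le\|T\|\,\|x\|$, $c>0$. If $f:X\to c_0(\kappa)$ is a coarse embedding with functions $\rho_1,\rho_2$, then $f\circ T$ is one with $t\mapsto\rho_1(ct)$ and $t\mapsto\rho_2(\|T\|t)$, contradicting (1). If $f:B_X\to c_0(\kappa)$ is a uniform embedding, choose $\varepsilon>0$ with $\varepsilon\|T\|\le1$; then $x\mapsto f(T(\varepsilon x))$ is a uniform embedding of $B_{\ell_\infty}$, contradicting (2).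

For the consequence: finite-dimensional spaces are separable, and Aharoni's theorem embeds them into $c_0$. Conversely, every infinite-dimensional injective Banach space contains a subspace isomorphic to $\ell_\infty$ (H. P. Rosenthal, Studia Math. 37 (1970)). An infinite-dimensional von Neumann algebra $\mathcal M$ contains an infinite sequence of nonzero pairwise orthogonal projections $p_j$. This is standard; here is a proof.

Let $\mathcal A\subset\mathcal M$ be a maximal commutative self-adjoint subalgebra, which is itself a von Neumann algebra. If $\mathcal A$ were finite-dimensional, it would be spanned by its minimal projections $q_1,\dots,q_d$, with $\sum q_i=1$. A self-adjoint $y\in q_i\mathcal Mq_i$ commutes with $\mathcal A$, so lies in $\mathcal A$ by maximality, so is a multiple of $q_i$. Thus $q_i\mathcal Mq_i=\mathbb Cq_i$. If $0\ne x\in q_i\mathcal Mq_j$ and $y\in q_i\mathcal Mq_j$, then $yx^*=\lambda q_i$ and $x^*x=\mu q_j$ with $\mu\neq0$, so $\mu y=yx^*x=\lambda x$. So each $q_i\mathcal Mq_j$ has dimension at most $1$ and $\dim\mathcal M\le d^2$, a contradiction.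

Hence $\mathcal A$ is infinite-dimensional. As its projections span a norm-dense subspace, there are infinitely many of them. Call a projection $p\in\mathcal A$ large if infinitely many projections of $\mathcal A$ lie below $p$. If $p$ is large, pick a projection $0<q<p$. A projection $e\le p$ is determined by $eq$ and $e(p-q)$, so $q$ or $p-q$ is large. Keep the large one and set the other, which is nonzero, aside. Starting from $p=1$ and repeating, the projections set aside form the sequence $(p_j)$.

For $a\in\ell_\infty$ and a vector $\xi$ the summands $a_jp_j\xi$ are orthogonal and $\sum\|p_j\xi\|^2\le\|\xi\|^2$. So $\sum a_jp_j$ converges strongly, to an element of $\mathcal M$ of norm at most $\|a\|$. Testing on vectors in the range of $p_j$ shows that the norm is at least $|a_j|$ for each $j$. So $(a_j)\mapsto\sum a_jp_j$ is an isometric copy of $\ell_\infty$. $\square$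

Only Theorem A remains. From now on $\varphi$ is a coloring as in Theorem A, and we write $\varphi(F)$ for $\varphi(x_F)$.

## Pairs of functions by hand, and why triples resist

**The case $n=1$.** All of $M_1$ has diameter at most $1$, so $\varphi$ has finitely many colors. Among the constant functions $0,1,2,\dots$ two have the same color, and Lemma 2(2) puts them at distance $1$.

For $n=2$ and for the general case we need a textbook fact about second countable spaces.

**Lemma 3 (condensation).** Let $Y$ be a separable metrizable space and $(p_\alpha)_{\alpha\in A}$ a family of points of $Y$ with $A$ uncountable. Then there are $\alpha_\infty\in A$ and pairwise distinct $\alpha_i\in A\setminus\{\alpha_\infty\}$, $i\in\omega$, with $p_{\alpha_i}\to p_{\alpha_\infty}$.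

*Proof.* Fix a countable base. The basic sets $U$ for which $\{\alpha:p_\alpha\in U\}$ is countable account together for only countably many indices. Let $\alpha_\infty\in A$ be any other index. Every neighborhood of $p_{\alpha_\infty}$ contains a basic $U\ni p_{\alpha_\infty}$, and $p_\alpha\in U$ for uncountably many $\alpha$. Take a decreasing neighborhood base $V_0\supset V_1\supset\cdots$ at $p_{\alpha_\infty}$ and choose inductively $\alpha_i\notin\{\alpha_\infty,\alpha_0,\dots,\alpha_{i-1}\}$ with $p_{\alpha_i}\in V_i$. $\square$

We use it with $\omega^\omega$ in the product topology. There, convergence is pointwise, so at each $m$ the values are eventually constant; in particular *a convergent sequence in $\omega^\omega$ is pointwise bounded*.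

**The case $n=2$.** Write $\varphi(f,g)$ for $f\le g$. Call $c$ *cofinal for $f$* if for every $h\in\omega^\omega$ there is $g\ge f$ with $g\ge h$ and $\varphi(f,g)=c$.

First, every $f$ has a cofinal color. For fixed $f$ and any $g,g'\ge f$, the pairs $(f,g)$ and $(f,g')$ are at distance at most $1$ by Lemma 2(1), so only finitely many colors $c_1,\dots,c_q$ occur. If none were cofinal, there would be $h_1,\dots,h_q$ such that no $g\ge f$, $g\ge h_i$ has $\varphi(f,g)=c_i$; but $g=\max(f,h_1,\dots,h_q)$ has some color $c_i$.

Second, there is a countable $C_0\subset C$ such that every $f$ has a cofinal color in $C_0$. Otherwise we choose by recursion, for $\alpha<\omega_1$, a function $f^\alpha$ with no cofinal color in $\{c^\beta:\beta<\alpha\}$ and a color $c^\alpha$ cofinal for $f^\alpha$. The $c^\alpha$ are distinct. By Lemma 3 there are distinct $\alpha_i$ such that $f^{\alpha_i}$ converges, so $h(m)=\sup_if^{\alpha_i}(m)$ is finite for every $m$. Choose $g^i\ge f^{\alpha_i}$, $g^i\ge h$, with $\varphi(f^{\alpha_i},g^i)=c^{\alpha_i}$. Then $f^{\alpha_i}\le h\le g^{i'}$ for all $i,i'$, so these pairs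 are mutually at distance at most $1$. They lie in one ball of radius $1$ and have infinitely many colors: a contradiction.

Third, we diagonalize. Let $C_0=\{c_j:j\in\omega\}$, with repetitions if necessary, and $D_j=\{f:c_j\text{ is cofinal for }f\}$. If for every $j$ there were $N_j$ with $f(j)\le N_j$ for all $f\in D_j$, the function $j\mapsto N_j+1$ would be in no $D_j$. So for some $j$ the values $f(j)$, $f\in D_j$, are unbounded. Take $f\in D_j$ and $g$ with $\varphi(f,g)=c_j$, then $f'\in D_j$ with $f'(j)>g(j)$ and $g'$ with $\varphi(f',g')=c_j$. By Lemma 2(2), $(f,g)$ and $(f',g')$ are at distance $2$. This proves Theorem A for $n=2$.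

**Where this stops at $n=3$.** The argument that breaks is the second one. For triples $(f^i,g^i,e^i)$ Lemma 2(1) asks for $f^i\le g^{i'}$ *and* $g^i\le e^{i'}$ for all $i,i'$. The first is arranged as before, by taking $g^i\ge\sup_if^i$. For the second we need $\sup_ig^i(m)<\infty$ for all $m$. But cofinality produces a $g^i$ above a given $h$ with no control on how far above, and such choices need not be pointwise bounded: the sets $Q_i=\{g:g(0)\ge i\}$ are all cofinal, and no choice $g^i\in Q_i$, $i\in\omega$, is bounded at $0$, even along a subsequence.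

So the $g^i$ should be made to converge. The way to do this is to choose a limit $g^\infty$ first, and then $g^i$ that agree with $g^\infty$ on longer and longer initial segments and are large afterwards, *without losing the color $c^i$*. Two things are needed. Cofinality must be replaced by a notion that respects a prescribed initial segment $t$: "some $f$ that begins with $t$ and is as large as we like afterwards". And what is possible at the index $\infty$ must be possible at $i$ for almost all $i$. For this we record all such possibilities, through all later stages of the tuple, as a subset of a *countable* set $S$, and apply Lemma 3 not to $f^\alpha$ alone but to the pair $(f^\alpha,\text{record})\in\omega^\omega\times2^S$.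

## Good stems

Let $\omega^{<\omega}$ be the set of finite sequences in $\omega$, $|s|$ the length of $s$, and $f|m$ the initial segment of $f$ of length $m$. We write $s\subset f$ or $t\subseteq r$ for "is an initial segment of". For $s\in\omega^{<\omega}$ and $H:\omega^{<\omega}\to\omega$ let
$$[s,H]=\{f\in\omega^\omega:s\subset f,\ f(m)\ge H(f|m)\text{ for all }m\ge|s|\}. \tag{3}$$
This is nonempty: continue $s$ by $f(m)=H(f|m)$. A function $h\in\omega^\omega$ also counts as such an $H$, namely $r\mapsto h(|r|)$; so $[s,h]=\{f\supset s:f(m)\ge h(m)\ \forall m\ge|s|\}$. Maxima such as $\max(H,h)$ are taken pointwise on $\omega^{<\omega}$.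

**Definition.** $s$ is **good for** $K\subset\omega^\omega$ if $K\cap[s,H]\neq\emptyset$ for every $H:\omega^{<\omega}\to\omega$.

Examples. For $K=\{f:f(0)=5\}$ the stem $(5)$ is good, and $\emptyset$ is not (let $H(\emptyset)=6$). For $K=\{f:f(0)=f(1)\}$ the stem $(5,5)$ is good. The stem $(5)$ is not, by any $H$ with $H((5))=6$, and $\emptyset$ is not, by any $H$ with $H((a))=a+1$ for all $a$.

The next lemma says that a sufficiently fast $f\in K$ has only good stems from some point on, simultaneously for countably many sets $K$.

**Lemma 4 (stems).** For any countable family $(K_j)_{j\in\omega}$ of subsets of $\omega^\omega$ there is $H^*:\omega^{<\omega}\to\omega$ such that: whenever $f\in[s,H^*]\cap K_j$, every $t\subset f$ with $|t|\ge\max(j,|s|)$ is good for $K_j$.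

*Proof.* For each pair $(t,j)$ with $t$ not good for $K_j$ fix $H_{t,j}$ with $[t,H_{t,j}]\cap K_j=\emptyset$. Put
$$H^*(r)=\max\{H_{t,j}(r):t\subseteq r,\ j\le|r|,\ t\text{ not good for }K_j\},\qquad\max\emptyset=0.$$
This is a maximum over a finite set, since $r$ has finitely many initial segments. Let $f\in[s,H^*]\cap K_j$ and $t=f|m$ with $m\ge\max(j,|s|)$, and suppose $t$ is not good for $K_j$. For every $p\ge m$ and $r=f|p$ we have $t\subseteq r$ and $j\le m\le p=|r|$, so, as $p\ge|s|$, $f(p)\ge H^*(r)\ge H_{t,j}(r)$. Hence $f\in[t,H_{t,j}]\cap K_j=\emptyset$, a contradiction. $\square$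

It matters that $H$ may depend on $f|m$ and not only on $m$. With functions $h\in\omega^\omega$ in place of $H$ throughout, the lemma is false. Take every $K_j$ equal to $K=\{f:f(0)=f(1)\}$, $j=0$ and $s=\emptyset$. Given $h^*$, let $a=\max(h^*(0),h^*(1))$, $f(0)=f(1)=a$ and $f(m)=h^*(m)$ for $m\ge2$. Then $f\in[\emptyset,h^*]\cap K$, but its stem $(a)$ fails for any $h$ with $h(1)=a+1$.

## Types: the countable record of what can still be done

Fix $n$. Define countable sets by
$$S_n=\{*\},\qquad S_k=\omega^{<\omega}\times[S_{k+1}]^{<\omega}\quad(0\le k<n), \tag{4}$$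
where $[S]^{<\omega}$ is the set of finite subsets of $S$. For a finite sequence $t$ and $h\in\omega^\omega$, "$t\ge h$ on $|t|$" means $t(m)\ge h(m)$ for all $m<|t|$.

**Definition.** For $F\in T_k$ and $c\in C$ the **type** $\tau_k(F,c)\subset S_k$ is defined by downward recursion on $k$:

* $\tau_n(F,c)=\{*\}$ if $\varphi(F)=c$, and $\tau_n(F,c)=\emptyset$ otherwise;
* for $k<n$, $(t,a)\in\tau_k(F,c)$ if and only if $t\ge f_k$ on $|t|$, and $t$ is good for $\{f\in\omega^\omega:f\ge f_k,\ a\subset\tau_{k+1}(Ff,c)\}$.

Read $(t,a)\in\tau_k(F,c)$ as a promise: the tuple $F$ can be extended by some $f$ that begins with $t$ and grows as fast as we like afterwards, in such a way that all the promises in the finite set $a$ hold for $Ff$. The symbol $*$ is the final promise: the completed tuple has color $c$. For a small example let $n=1$ and $\varphi(f)=f(0)\bmod2$. Then $(t,\{*\})\in\tau_0(\emptyset,0)$ means that $t$ is good for $\{f:f(0)\text{ even}\}$. This holds exactly when $t=\emptyset$ or $t(0)$ is even: for $t=\emptyset$ one chooses $f(0)$ even and at least $H(\emptyset)$.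

We single out the promises that form a single chain:
$$E_n=\{*\},\qquad E_k=\{(t,\{b\}):t\in\omega^{<\omega},\ b\in E_{k+1}\}\subset S_k. \tag{5}$$
An element of $E_k$ amounts to a list of stems $s_{k+1},\dots,s_n$. Call $F\in T_k$ **$c$-big** if $\tau_k(F,c)\cap E_k\ne\emptyset$. A chain is all we need in the end; the larger finite sets $a$ are there because, when we pass to a limit, the *whole* type of the limit tuple has to be carried over to its neighbors, through finite pieces.

## Every tuple is big for some color

**Proposition 5.** For every $0\le k\le n$, every $F\in T_k$ is $c$-big for some $c\in C$.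

The proof is by downward induction on $k$. For $k=n$ take $c=\varphi(F)$. Let $k<n$, assume the statement for $k+1$, and let $F\in T_k$. We separate the same two situations as for pairs: countably many colors suffice, or they do not.

**Step 1: countably many colors suffice.** The aim is to see that in this case $F$ is big. Suppose there is a countable $C_0\subset C$ such that for every $f\ge f_k$ the tuple $Ff$ is $c$-big for some $c\in C_0$. Apply Lemma 4 to the countable family
$$K_{c,b}=\{f\ge f_k:b\in\tau_{k+1}(Ff,c)\},\qquad c\in C_0,\ b\in E_{k+1},$$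
enumerated by $\omega$ (with repetitions if necessary), and get $H^*$. Choose $f\in[\emptyset,\max(H^*,f_k)]$. Then $f\ge f_k$, so $f\in K_{c,b}$ for some $c\in C_0$ and $b\in E_{k+1}$. By Lemma 4 some $t\subset f$ is good for $K_{c,b}$. Also $t\ge f_k$ on $|t|$, because $f\ge f_k$. By definition $(t,\{b\})\in\tau_k(F,c)\cap E_k$. So $F$ is $c$-big.

From now on suppose that no such $C_0$ exists. Steps 2–6 derive a contradiction.

**Step 2: a convergent sequence with distinct colors.** Here Lemma 3 is applied to functions together with their types. By recursion on $\alpha<\omega_1$ choose $f^\alpha\ge f_k$ such that $Ff^\alpha$ is $c$-big for no $c\in\{c^\beta:\beta<\alpha\}$; this is possible because that set is countable. By the induction hypothesis $Ff^\alpha$ is $c^\alpha$-big for some $c^\alpha\in C$, and then $c^\alpha\notin\{c^\beta:\beta<\alpha\}$. Choose $b^\alpha\in\tau_{k+1}(Ff^\alpha,c^\alpha)\cap E_{k+1}$. Since $E_{k+1}$ is countable, there are an uncountable $A\subset\omega_1$ and $b_{k+1}\in E_{k+1}$ with $b^\alpha=b_{k+1}$ for all $\alpha\in A$.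

The points $p_\alpha=(f^\alpha,\tau_{k+1}(Ff^\alpha,c^\alpha))$, $\alpha\in A$, lie in $\omega^\omega\times2^{S_{k+1}}$, which is separable and metrizable because $S_{k+1}$ is countable. Lemma 3 gives $\alpha_\infty\in A$ and distinct $\alpha_i\in A\setminus\{\alpha_\infty\}$ with $p_{\alpha_i}\to p_{\alpha_\infty}$. For $i\in\omega\cup\{\infty\}$ write $c^i=c^{\alpha_i}$, $f^i_{k+1}=f^{\alpha_i}$, $F^i_{k+1}=Ff^i_{k+1}$. The $c^i$ are pairwise distinct. Write $b_j=(s_{j+1},\{b_{j+1}\})$ for $k+1\le j<n$; since $b_{k+1}\in E_{k+1}$, this defines stems $s_{k+2},\dots,s_n$ and $b_{k+2},\dots,b_n=*$.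

**Step 3: what the construction must maintain.** We extend all the tuples $F^i_{k+1}$ at once, to length $n$, keeping them convergent and interleaved, each with its own color $c^i$. For $j=k+1,\dots,n$ we construct cofinite sets $I_j\subset\omega$ with $I_{j+1}\subset I_j$ and, for $i\in I_j\cup\{\infty\}$, tuples $F^i_j\in T_j$ with $F^i_{j+1}=F^i_jf^i_{j+1}$, such that

* (a) $f^i_j\to f^\infty_j$ pointwise as $i\to\infty$;
* (b) each $e\in\tau_j(F^\infty_j,c^\infty)$ belongs to $\tau_j(F^i_j,c^i)$ for all but finitely many $i$;
* (c) $b_j\in\tau_j(F^\infty_j,c^\infty)$;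
* (d) if $j>k+1$, then $f^i_j\ge f^{i'}_{j-1}$ for all $i,i'\in I_j\cup\{\infty\}$.

For $j=k+1$ let $I_{k+1}=\omega$. Then (a) and (b) are the convergence $p_{\alpha_i}\to p_{\alpha_\infty}$, since convergence in $2^{S_{k+1}}$ is pointwise; (c) holds because $\alpha_\infty\in A$; and (d) is void.

Suppose $j<n$ and everything is done for $j$. In Steps 4 and 5 "the remaining $i$" are those of $I_j$ not yet discarded; we discard finitely many.

**Step 4: the next function at $\infty$.** We look for $f^\infty_{j+1}$ above all $f^i_j$, fast enough that its own stems record its type. Write $s=s_{j+1}$. By (c), $b_j=(s,\{b_{j+1}\})$ lies in $\tau_j(F^\infty_j,c^\infty)$, and by (b) it lies in $\tau_j(F^i_j,c^i)$ for almost all $i$. Discard the other $i$. The first clause in the definition of types now gives $s\ge f^i_j$ on $|s|$ for all remaining $i$ and for $\infty$. By (a),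
$$h(m):=\sup\{f^i_j(m):i\text{ remaining or }i=\infty\} \tag{6}$$
is finite for each $m$, and $s\ge h$ on $|s|$. (This is why types require $t\ge f_k$ on $|t|$: the stem $s$ is already fixed and could not be raised now.)

For $a\in[S_{j+1}]^{<\omega}$ put $K_a=\{f\ge f^\infty_j:a\subset\tau_{j+1}(F^\infty_jf,c^\infty)\}$. These are countably many sets; let $H^*$ be given by Lemma 4 for them. As $b_j\in\tau_j(F^\infty_j,c^\infty)$, the stem $s$ is good for $K_{\{b_{j+1}\}}$. So we can choose
$$f^\infty_{j+1}\in K_{\{b_{j+1}\}}\cap[s,\max(H^*,h)].$$
Then $F^\infty_{j+1}=F^\infty_jf^\infty_{j+1}\in T_{j+1}$, and (c) holds for $j+1$. Moreover $f^\infty_{j+1}\ge h$ everywhere: on $|s|$ because $s\ge h$ there, and beyond because $f^\infty_{j+1}\in[s,h]$.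

Now let $a$ be a finite subset of $\tau_{j+1}(F^\infty_{j+1},c^\infty)$. Then $f^\infty_{j+1}\in K_a\cap[s,H^*]$, so by Lemma 4 all sufficiently long $t\subset f^\infty_{j+1}$ are good for $K_a$. Since $f^\infty_{j+1}\ge f^\infty_j$, also $t\ge f^\infty_j$ on $|t|$. Therefore
$$(t,a)\in\tau_j(F^\infty_j,c^\infty)\quad\text{for all sufficiently long }t\subset f^\infty_{j+1}. \tag{7}$$

**Step 5: the next functions at $i$.** We transfer (7) from $\infty$ to $i$ by means of (b), with longer stems and larger sets $a$ as $i$ grows. Write $\tau_{j+1}(F^\infty_{j+1},c^\infty)=\bigcup_la_l$ with finite $a_0\subset a_1\subset\cdots$. By (7) choose $t_l\subset f^\infty_{j+1}$ with $|t_l|\ge\max(l,|s|)$ and $(t_l,a_l)\in\tau_j(F^\infty_j,c^\infty)$. By (b) there are $i_0<i_1<\cdots$ such that $(t_l,a_l)\in\tau_j(F^i_j,c^i)$ for all remaining $i\ge i_l$. Discard all $i<i_0$, and let $I_{j+1}$ be the set of the $i$ that remain. For $i\in I_{j+1}$ take the $l$ with $i_l\le i<i_{l+1}$. Then $t_l$ is good for $\{f\ge f^i_j:a_l\subset\tau_{j+1}(F^i_jf,c^i)\}$, so we can pick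
$$f^i_{j+1}\in[t_l,h]\quad\text{with}\quad f^i_{j+1}\ge f^i_j\quad\text{and}\quad a_l\subset\tau_{j+1}(F^i_jf^i_{j+1},c^i).$$
Put $F^i_{j+1}=F^i_jf^i_{j+1}\in T_{j+1}$. We check the conditions for $j+1$.

(a) If $i\ge i_l$, then $f^i_{j+1}$ agrees with $f^\infty_{j+1}$ on some $|t_{l'}|\ge l'\ge l$. As $l$ is arbitrary, $f^i_{j+1}\to f^\infty_{j+1}$ pointwise.

(b) If $e\in\tau_{j+1}(F^\infty_{j+1},c^\infty)$, then $e\in a_l$ for some $l$. For $i\in I_{j+1}$ with $i\ge i_l$, the set used at $i$ is $a_{l'}$ with $l'\ge l$, so $e\in a_l\subset a_{l'}\subset\tau_{j+1}(F^i_{j+1},c^i)$.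

(c) was checked in Step 4.

(d) Each $f^i_{j+1}$ is $\ge h$ everywhere: on $|t_l|$ it equals $f^\infty_{j+1}\ge h$, and beyond $|t_l|$ it is $\ge h$ because it lies in $[t_l,h]$. Also $f^\infty_{j+1}\ge h$. By (6), $h\ge f^{i'}_j$ for all $i'\in I_{j+1}\cup\{\infty\}$.

The construction is complete.

**Step 6: infinitely many colors in one ball.** This step cashes in the interleaving. At $j=n$, (c) gives $*\in\tau_n(F^\infty_n,c^\infty)$. By (b), $*\in\tau_n(F^i_n,c^i)$, that is $\varphi(F^i_n)=c^i$, for all $i$ in an infinite set $I\subset I_n$. For $i,i'\in I$ and $1\le j<n$ we have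
$$f^{i'}_j\le f^i_{j+1}. \tag{8}$$
Indeed, for $j\le k$ all the tuples share the entry $f_j$ of $F$, so $f^{i'}_j=f_j=f^i_j\le f^i_{j+1}$. For $j\ge k+1$, (8) is (d) for $j+1$. By Lemma 2(1) the points $x_{F^i_n}$, $i\in I$, are pairwise at distance at most $1$. So they lie in the ball of radius $1$ in $M_n$ around any one of them, and they have the pairwise distinct colors $c^i$, $i\in I$. This contradicts the hypothesis on $\varphi$. Hence the situation of Step 1 always occurs, and Proposition 5 is proved. $\square$

## Two tuples of the same color at distance $n$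

It remains to produce the pair in Theorem A from one chain of promises. Proposition 5 with $k=0$ says that the empty tuple is $c$-big for some $c\in C$. Fix this $c$ and $b_0\in\tau_0(\emptyset,c)\cap E_0$, and write $b_k=(s_{k+1},\{b_{k+1}\})$ for $0\le k<n$, so that $b_n=*$.

**Step 7: extending along the chain.** The following is what the chain is good for.

*If $F\in T_k$, $k<n$, $b_k\in\tau_k(F,c)$ and $h\in\omega^\omega$, then there is $f\ge f_k$ such that*
$$b_{k+1}\in\tau_{k+1}(Ff,c)\quad\text{and}\quad f(m)\ge h(m)\text{ for all }m\ge|s_{k+1}|. \tag{9}$$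

Indeed, $(s_{k+1},\{b_{k+1}\})\in\tau_k(F,c)$ says in particular that $s_{k+1}$ is good for $\{f\ge f_k:b_{k+1}\in\tau_{k+1}(Ff,c)\}$; so this set meets $[s_{k+1},h]$, and any $f$ in the intersection will do.

**Step 8: the two tuples.** We walk down the chain twice, the second time far above the first. Start from $\emptyset$, for which $b_0\in\tau_0(\emptyset,c)$, and apply (9) $n$ times with $h=0$. This gives $F=(f_1\le\dots\le f_n)$ with $*\in\tau_n(F,c)$, that is, $\varphi(F)=c$. Start again from $\emptyset$ with the same chain, using $h=f_n+1$ in the first application of (9) and $h=0$ in the others. This gives $G=(g_1\le\dots\le g_n)$ with $\varphi(G)=c$ and $g_1(m)\ge f_n(m)+1$ for all $m\ge|s_1|$; in particular $g_1(m)>f_n(m)$ for $m=|s_1|$. By Lemma 2(2), $\|x_F-x_G\|=n$, while $\varphi(x_F)=c=\varphi(x_G)$.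

This proves Theorem A, and with it Theorems B and C: for no cardinal $\kappa$ does $\ell_\infty$ coarsely embed into $c_0(\kappa)$. $\blacksquare$
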